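# Convex-cyclicity and the sign of an operator: a disc tangent to the real line

## 1. A disc resting on the real line

Let $H^2$ be the Hardy space of the unit disc $\mathbb D$ and let $S$ be the unilateral shift, $(Sh)(z)=zh(z)$. For $c\in\mathbb C$ and $r>0$ put
$$T_{c,r}=cI+rS,\qquad K=K_{c,r}=\overline B(c,r).$$
So $T_{c,r}$ is multiplication by $c+rz$, a function that maps $\mathbb D$ onto the open disc $B(c,r)$. The object of this lecture is the case in which $K$ rests on the real line, that is, $\operatorname{Im}c=r$. Then $K$ lies in the closed upper half-plane and touches $\mathbb R$ at the single point $q=\operatorname{Re}c$. The main example is $c=-2+i$, $r=1$, with $q=-2$. The operator $-T_{-2+i,1}$ has the disc $-K$, which touches $\mathbb R$ from below at $+2$.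

What is this for? We shall see that the sign of the tangency point decides whether certain convex hulls are dense. At a negative point $q$ the powers $q^n$ alternate in sign; at a positive point they are all positive, and positivity can trap an orbit in a half-plane. This asymmetry answers the following question.

**Definition (convex-cyclic).** Let $H$ be a complex Hilbert space and $T\in L(H)$ a bounded linear operator. For $x\in H$ let $Orb(T,x)=\{T^nx:n=0,1,2,\dots\}$. The operator $T$ is *convex-cyclic* if there is $x\in H$ such that the convex hull $\operatorname{co}Orb(T,x)$ is dense in $H$; such an $x$ is a *convex-cyclic vector*.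

Equivalently, $\{p(T)x: p\text{ a convex polynomial}\}$ is dense, where a convex polynomial is $p(z)=a_0+a_1z+\dots+a_nz^n$ with all $a_k\ge0$ and $\sum a_k=1$; for instance $\frac12+\frac12z^2$ is one and $2-z$ is not. Recall that $x$ is *cyclic* for $T$ if $\{p(T)x:p\text{ a polynomial}\}$ is dense. A convex-cyclic vector is cyclic.

Bermúdez, Bonilla and Feldman ("On convex-cyclic operators", arXiv:1410.4664) ask: *if $T$ is convex-cyclic on a complex Hilbert space, then is $(-1)T$ also convex-cyclic?* It is known that the answer is affirmative when $T$ is a diagonal normal operator, and also whenever $T^2$ is convex-cyclic. The second fact takes one line: since $(-T)^{2n}=(T^2)^n$, the hull $\operatorname{co}Orb(T^2,x)$ is contained in $\operatorname{co}Orb(-T,x)$.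

The answer in general is no.

**Theorem 1.** The operator $T=(-2+i)I+S$ on $H^2$ is convex-cyclic, and $-T$ is not.

**Theorem 2.** $T_{c,r}$ is convex-cyclic if and only if one of the following holds:

* (I) $|\operatorname{Im}c|>r$ and $|c|\ge1+r$;
* (II) $|\operatorname{Im}c|=r$, $\operatorname{Re}c<0$ and $|c|>1+r$.

In these cases the convex-cyclic vectors are exactly the cyclic vectors of $S$, i.e. the outer functions. Moreover, $T_{c,r}$ is convex-cyclic while $-T_{c,r}$ is not if and only if (II) holds.

**Theorem 3.** On a finite-dimensional complex space, $T$ convex-cyclic implies $-T$ convex-cyclic. Hence the question has a negative answer on $H$ exactly when $H$ is separable and infinite-dimensional.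

We use the following facts about $H^2$. A function $h=\sum h_nz^n$ in $H^2$ has norm $(\sum|h_n|^2)^{1/2}$ and radial limits $h(e^{i\theta})$ a.e.; if $h\ne0$, then $\log|h(e^{i\theta})|$ is integrable, so in particular $h\neq 0$ a.e. on the circle $\mathbb T$. If $\varphi\ge0$ on $\mathbb T$ is bounded and $\log\varphi\in L^1(\mathbb T)$, then
$$o(z)=\exp\left(\frac1{2\pi}\int_0^{2\pi}\frac{e^{it}+z}{e^{it}-z}\log\varphi(e^{it})\,dt\right)$$
is an *outer function*: it has no zeros in $\mathbb D$, $\log|o|$ is the Poisson integral of $\log\varphi$, and $|o|=\varphi$ a.e. on $\mathbb T$. (General outer functions in $H^2$ allow a unimodular factor and unbounded $\varphi\in L^2$.) By Beurling's theorem the cyclic vectors of $S$ are exactly the outer functions in $H^2$. For example, $1-z$ is cyclic: if $g\perp z^n(1-z)$ for all $n\ge 0$, then the Taylor coefficients of $g$ satisfy $g_n=g_{n+1}$, so $g=0$. The function $z$ is not cyclic, since every $z^nz$ is orthogonal to $1$.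

Polynomials in $T_{c,r}$ are the same as polynomials in $S$, so $S$ and $T_{c,r}$ have the same cyclic vectors. Also $\sigma(T_{c,r})=K$. Indeed, for $w\notin K$ multiplication by $1/(w-c-rz)$ inverts $w-T_{c,r}$, and
$$\|(w-T_{c,r})^{-1}\|\le\frac1{\operatorname{dist}(w,K)}\qquad(w\notin K).\tag{1}$$
For $\zeta\in\mathbb D$ every function in the range of $T_{c,r}-(c+r\zeta)$ vanishes at $\zeta$, so $B(c,r)\subset\sigma(T_{c,r})$, and the spectrum is closed.

## 2. Half-planes that trap an orbit

A closed convex set that is not the whole space lies in a half-space. This turns density into a statement about scalar sequences.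

**Lemma 4.** $\operatorname{co}Orb(T,x)$ is *not* dense if and only if there are a bounded linear functional $f\ne0$ and $C\ge0$ with
$$\operatorname{Re}f(T^nx)\ge-C\qquad\text{for all }n\ge0.\tag{2}$$

**Proof.** If the closed hull is proper, Hahn–Banach separates a point from it: there is $f\ne0$ with $\operatorname{Re}f$ bounded below on the hull. Conversely, (2) puts the hull inside $\{\operatorname{Re}f\ge-C\}$, which is closed, convex, and proper because $\operatorname{Re}f$ takes all real values. $\square$

**Lemma 5.** If $V$ is a bijective real-linear isometry, then $x$ is convex-cyclic for $T$ if and only if $Vx$ is convex-cyclic for $VTV^{-1}$. Consequently $-T_{c,r}$ is unitarily equivalent to $T_{-c,r}$, and $T_{c,r}$ is convex-cyclic if and only if $T_{\bar c,r}$ is.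

**Proof.** $V$ maps $\operatorname{co}Orb(T,x)$ onto $\operatorname{co}Orb(VTV^{-1},Vx)$, because forming convex combinations needs only real scalars. For the consequences, let $(U_\alpha h)(z)=h(e^{i\alpha}z)$, a unitary. Then $U_\alpha SU_\alpha^{-1}h(z)=e^{i\alpha}z\,h(z)$, so $U_\alpha SU_\alpha^{-1}=e^{i\alpha}S$; with $\alpha=\pi$ this takes $-T_{c,r}=-cI-rS$ to $-cI+rS$. Next let $(Jh)(z)=\overline{h(\bar z)}$, which conjugates Taylor coefficients; it is a real-linear isometry with $J^{-1}=J$. Then $JT_{c,r}Jh(z)=\overline{(c+r\bar z)\overline{h(z)}}=(\bar c+rz)h(z)$, so $JT_{c,r}J^{-1}=T_{\bar c,r}$. $\square$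

In particular $JSJ^{-1}=S$, so $J$ maps cyclic vectors of $S$ to cyclic vectors of $S$.

**The one-dimensional case.** Let $T=\lambda$ on $\mathbb C$. We claim that $T$ is convex-cyclic exactly when $|\lambda|>1$ and $\lambda\notin\mathbb R$. If $|\lambda|\le1$, every orbit is bounded. If $\lambda\in\mathbb R$, every orbit lies on a real line. Otherwise write $\lambda=|\lambda|e^{i\varphi}$ and take $x=1$. A functional is $f(y)=ay$, and if $a\neq0$, then $\operatorname{Re}(a\lambda^n)=|a||\lambda|^n\cos(\psi+n\varphi)$ with $\psi=\arg a$. If this were bounded below, the negative parts of $\cos(\psi+n\varphi)$ would tend to $0$. The averages of $\cos(\psi+n\varphi)$ tend to $0$, since $e^{i\varphi}\ne1$; hence the averages of $|\cos(\psi+n\varphi)|$ would tend to $0$ too. But $|\cos|\ge\cos^2=\frac12+\frac12\cos2(\psi+n\varphi)$, whose averages tend to $\frac12$ because $e^{2i\varphi}\ne1$. This is a contradiction. For $\lambda=2i$ one sees it directly: the orbit $1,2i,-4,-8i,16,\dots$ goes to infinity in four directions. The condition on $\lambda$ does not change under $\lambda\mapsto-\lambda$, so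 dimension one gives no counterexample.

## 3. Point evaluations and where they stop

For $T_{c,r}$ the functionals that come to mind are the point evaluations: on them the orbit is a geometric sequence.

**Lemma 6.** If $T_{c,r}$ is convex-cyclic, then $|c|\ge1+r$ and $|\operatorname{Im}c|\ge r$.

**Proof.** Let $x$ be a convex-cyclic vector. For $\zeta\in\mathbb D$ put $f_\zeta(h)=h(\zeta)$, a nonzero bounded functional, with $f_\zeta(T_{c,r}^nx)=(c+r\zeta)^nx(\zeta)$. If $|c+r\zeta|\le1$, this sequence is bounded, contradicting Lemma 4. If $c+r\zeta\in\mathbb R$, choose $|\epsilon|=1$ with $\operatorname{Re}(\epsilon x(\zeta))=0$; then $\operatorname{Re}\,\epsilon f_\zeta(T_{c,r}^nx)=0$ for all $n$, contradicting Lemma 4. So the open disc $B(c,r)$ misses $\overline{\mathbb D}\cup\mathbb R$, which is the assertion. $\square$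

These conditions are symmetric under $c\mapsto-c$, so they cannot separate $T$ from $-T$. Both conditions hold for $c=-2+i$ and for $c=2-i$ with $r=1$.

What remains is the boundary of the disc. Suppose $\operatorname{Im}c=r$. The tangency point is $q=c+re^{i\alpha_0}$ with $\alpha_0=\frac{3\pi}2$. If evaluation at $e^{i\alpha_0}$ were a bounded functional, the argument just given would exclude both signs of $q$. But it is not bounded: $h_N(z)=N^{-1/2}\sum_{k<N}e^{-ik\alpha_0}z^k$ has norm $1$ and value $\sqrt N$ at $e^{i\alpha_0}$. This is the exact point at which the method stops. A bounded functional can only see a *smeared* version of $q$, and a smeared version turns out to depend on the sign of $q$.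

## 4. Arcs of the boundary circle: tangency on the positive axis

**The vector $x=1$ by hand.** Take $c=2+i$, $r=1$, and integrate over the quarter circle that ends at the tangency point $2$:
$$f(h)=\int_\pi^{3\pi/2}h(e^{i\theta})\,ie^{i\theta}\,d\theta .$$
With $w=c+e^{i\theta}$, which runs along an arc $\Gamma$ from $1+i$ to $2$, we get
$$f(T_{c,1}^n1)=\int_\Gamma w^n\,dw=\frac{2^{n+1}-(1+i)^{n+1}}{n+1}.$$
Since $|1+i|=\sqrt2<2$, the real part is positive for every $n\geq 0$. So $x=1$ is not a convex-cyclic vector of $T_{2+i,1}$.

For comparison take $c=-2+i$ and the arc $\frac{3\pi}2\le\theta\le2\pi$, from $-2$ to $-1+i$. The same integral gives $\big((-1+i)^{n+1}-(-2)^{n+1}\big)/(n+1)$. Multiply by a constant $\epsilon\neq 0$. If $\operatorname{Re}\epsilon\ne0$, the dominant term alternates in sign and the real part is not bounded below. If $\epsilon$ is imaginary, the dominant term disappears, but $\operatorname{Im}(-1+i)^{n+1}=2^{(n+1)/2}\sin\frac{3\pi(n+1)}4$ remains, and after division by $n+1$ it is unbounded in both directions. So no multiple of this functional works. One failing functional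 proves nothing, and Section 5 will treat all of them; but note that the remainder would be harmless if the other end of the arc had modulus at most $1$. That remark returns in Section 6.

**What a general vector requires.** We must exclude *every* $x\ne0$, and now $f(T_{c,r}^nx)$ contains the factor $x(e^{i\theta})$. We would like to divide by it, but $1/x$ need not be bounded. So we look for a weight $k$ on $\partial K$ with $|k(c+re^{i\theta})|\le|x(e^{i\theta})|$, so that $k/x$ is bounded, and with two more properties: $k$ must be analytic off $K$ near the contour, so that $\int_\Gamma w^nk\,dw$ can be moved to the real axis, and $k$ must be positive on the real axis, so that the moved integral has a sign. An outer function composed with the inversion $w\mapsto r/(w-c)$ gives the bound and the analyticity. Multiplying by its reflection in $\mathbb R$ gives positivity; the reflected factor is singular only in the lower half-plane, where the contour does not go.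

**Notation.** For a set $E\subset\mathbb C$ let $E^*=\{\bar w:w\in E\}$, and for a function $A$ let $A^*(w)=\overline{A(\bar w)}$. If $A$ is analytic on $E$, then $A^*$ is analytic on $E^*$.

**Construction of the weight.** Let $\operatorname{Im}c=r$, $q=\operatorname{Re}c$, and $0\ne x\in H^2$. Since $\log|x|\in L^1(\mathbb T)$, also $\log\min(1,|x|)\in L^1(\mathbb T)$. So there is an outer function $o$ with
$$|o(e^{i\theta})|=\min(1,|x(e^{-i\theta})|)\ \text{ a.e.},\qquad|o|\le1\text{ in }\mathbb D;$$
the second statement holds because $\log|o|$ is the Poisson integral of a function that is $\le0$. For $0<\rho\le1$ put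
$$k_\rho(w)=o\left(\frac{\rho r}{w-c}\right)\quad(|w-c|>\rho r),\qquad k^{(\rho)}=k_\rho k_\rho^*,\qquad k=k^{(1)}.$$
On $\partial K$ we define $k_1$ a.e. by radial limits of $o$: if $w=c+re^{i\theta}$, then $r/(w-c)=e^{-i\theta}$, so
$$|k_1(c+re^{i\theta})|=\min(1,|x(e^{i\theta})|)\quad\text{a.e.}$$

**Lemma 7.**

* (a) $|k|\le1$ wherever it is defined; $|k(c+re^{i\theta})|\le|x(e^{i\theta})|$ a.e.; and $k(s)=|k_1(s)|^2>0$ for real $s\ne q$.
* (b) Let $\Lambda$ be a closed curve in $\{\operatorname{Im}w\ge0\}\setminus B(c,r)$ consisting of finitely many segments and circular arcs, meeting $\partial K$ only in one arc of $\partial K$ and finitely many points, with winding number $0$ about $c$. Then $\int_\Lambda w^nk(w)\,dw=0$ for all $n\ge0$.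

**Proof of (a).** The bounds follow from $|k_1|\le1$, $|k_1^*|\le1$ and the formula on $\partial K$. A real $s\ne q$ lies outside $K$, so $k_1(s)=o(r/(s-c))$ is an ordinary value of $o$ in $\mathbb D$, not zero, and $k_1^*(s)=\overline{k_1(s)}$.

**Proof of (b), for $\rho<1$.** We first shrink the discs so that Cauchy's theorem applies without boundary problems. The function $w^nk^{(\rho)}$ is analytic on $\mathbb C\setminus\big(\overline B(c,\rho r)\cup\overline B(\bar c,\rho r)\big)$. This open set contains $\Lambda$: the curve avoids $B(c,r)$, and $\overline B(\bar c,\rho r)$ lies in the open lower half-plane. The winding number of $\Lambda$ is $0$ at every point of $\overline B(c,\rho r)$, since that disc is connected, contains $c$ and misses $\Lambda$. It is $0$ at every point of $\overline B(\bar c,\rho r)$, since the open lower half-plane is connected, unbounded and misses $\Lambda$. By Cauchy's theorem $\int_\Lambda w^nk^{(\rho)}\,dw=0$.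

**Proof of (b), limit $\rho\to1$.** We pass to the limit by dominated convergence; $|k^{(\rho)}|\le1$ and $w^n$ is bounded on $\Lambda$. On the arc of $\partial K$ we have $k_\rho(c+re^{i\theta})=o(\rho e^{-i\theta})\to o(e^{-i\theta})$ for a.e. $\theta$. At points of $\Lambda$ off $\partial K$, $k_\rho\to k_1$ by continuity of $o$ in $\mathbb D$. Finally, if $w\in\Lambda$ and $w\ne q$, then $\bar w\notin K$ (a point $w$ with $\operatorname{Im}w\ge0$ and $\bar w\in K\subset\{\operatorname{Im}\ge0\}$ is real, hence equal to $q$), so $k_\rho^*(w)\to k_1^*(w)$. Hence $k^{(\rho)}\to k$ almost everywhere on $\Lambda$. $\square$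

**The arc functional.** For an interval $I$ of angles put $\Gamma=\{c+re^{i\theta}:\theta\in I\}$, oriented by increasing $\theta$, and
$$f(h)=\int_Ih(e^{i\theta})\,\frac{k(c+re^{i\theta})}{x(e^{i\theta})}\,ire^{i\theta}\,d\theta .\tag{3}$$
The weight has modulus at most $r$ by Lemma 7(a), so $f$ is a bounded functional on $H^2$. Since $T_{c,r}^nx$ has boundary values $(c+re^{i\theta})^nx(e^{i\theta})$, the factor $x$ cancels:
$$f(T_{c,r}^nx)=\int_\Gamma w^nk(w)\,dw .\tag{4}$$

**Proposition 8.** If $c=b+ir$ with $b>0$, then $T_{c,r}$ is not convex-cyclic.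

**Proof.** The vector $0$ is not convex-cyclic, so let $x\ne0$.

**Step 1: choose a contour.** We want to replace $\Gamma$ by a real segment ending at $b$ plus a piece of smaller modulus. Choose $\delta\in(0,\frac\pi2)$ with $r\sin\delta<b$ and $\tan\frac\delta2<\frac br$, and let $I=[\frac{3\pi}2-\delta,\frac{3\pi}2]$. Then $\Gamma$ runs from
$$e_0=u_0+iv_0,\qquad u_0=b-r\sin\delta>0,\quad v_0=r(1-\cos\delta),$$
to $b$. Let $\Lambda$ consist of $\Gamma$, then the real segment from $b$ to $u_0$, then the vertical segment from $u_0$ to $e_0$.

**Step 2: check the hypotheses of Lemma 7(b).** On the vertical segment $|\operatorname{Re}w-b|=r\sin\delta$ and $0\le\operatorname{Im}w\le v_0$, so $|\operatorname{Im}w-r|\ge r\cos\delta$. Hence $|w-c|\ge r$, with equality only at $e_0$. The real segment meets $K$ only at $b$. As $v_0<r$, we have $\Lambda\subset\{0\le\operatorname{Im}w<r\}$, so the vertical ray upward from $c$ misses $\Lambda$ and the winding number about $c$ is $0$. From (4) and Lemma 7(b),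
$$f(T_{c,r}^nx)=\int_{u_0}^bs^nk(s)\,ds-\int_{u_0\to e_0}w^nk(w)\,dw .$$

**Step 3: compare sizes.** The first integral should win. On the vertical segment
$$|w|^2\le u_0^2+v_0^2=b^2-2br\sin\delta+2r^2(1-\cos\delta)=b^2-4r\sin\tfrac\delta2\left(b\cos\tfrac\delta2-r\sin\tfrac\delta2\right)=:\rho_0^2,$$
and $\rho_0<b$ because $\tan\frac\delta2<\frac br$. Fix $\sigma\in(\max(\rho_0,u_0),b)$ and let $\kappa_0=\int_\sigma^bk(s)\,ds$, which is positive by Lemma 7(a). Since $k>0$ and $s>0$ on $(u_0,b)$, and $|k|\le1$,
$$\operatorname{Re}f(T_{c,r}^nx)\ge\kappa_0\sigma^n-v_0\rho_0^n>0\quad\text{for all large }n.$$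
So $f\ne0$ and $\operatorname{Re}f(T_{c,r}^nx)$ is bounded below. By Lemma 4, $x$ is not a convex-cyclic vector. $\square$

Positivity of $b$ entered when $s^n>0$ was used on the real segment.

## 5. Reflecting the resolvent: conditions (I) and (II) suffice

Now we must show that under (I) or (II) *no* functional $f\ne0$ satisfies (2). The hypothesis concerns only $\operatorname{Re}f(T^nx)$. The generating function of $f(T^nx)$ is $A(w)=f((w-T)^{-1}x)$, and that of $2\operatorname{Re}f(T^nx)$ is $A+A^*$, with poles or singularities on the spectrum and on its mirror image. One-sided boundedness will force $A+A^*$ to be analytic outside the unit disc. In dimension one this is already decisive: for $T=2i$ and $f(y)=ay$, $x=1$, we have $A=a/(w-2i)$ and $A^*=\bar a/(w+2i)$, and analyticity of the sum at $2i$ forces $a=0$.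

We use the Vivanti–Pringsheim theorem (Titchmarsh, *The Theory of Functions*, §7.21): *if $g(\zeta)=\sum s_n\zeta^n$ has $s_n\ge0$ and finite radius of convergence $\varrho>0$, then $g$ has no analytic continuation to a neighborhood of $\varrho$.* Here is the argument. If there were one, then $g$ would be analytic in a neighborhood of the closed disc with center $a=\varrho/2$ and radius $\varrho/2$, because this disc meets $|\zeta|=\varrho$ only at $\varrho$. Then its Taylor series at $a$ would converge at some $\varrho+\varepsilon$, $\varepsilon>0$, i.e. $\sum_m(\varrho+\varepsilon-a)^m\sum_{n\ge m}\binom nms_na^{n-m}<\infty$. All terms are nonnegative, so the order of summation may be exchanged, giving $\sum s_n(\varrho+\varepsilon)^n<\infty$, a contradiction.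

**Lemma 9.** Let $T$ be a bounded operator on a complex Banach space with $\sigma(T)\cap[1,\infty)=\emptyset$. Let $f$ be a bounded functional with $r_n:=\operatorname{Re}f(T^nx)\ge-C$ for all $n$, where $C\ge0$. Put $A(w)=f((w-T)^{-1}x)$ for $w\notin\sigma(T)$. Then $F(w)=\sum r_nw^{-n-1}$ converges for $|w|>1$, $A+A^*=2F$ near $\infty$, and for some $M_1$
$$|F(w)|\le M_1+\frac{2C}{|w|-1}\qquad(|w|>1).\tag{5}$$

**Proof.**

**Step 1: the identity near $\infty$, and a series with nonnegative coefficients.** For $|w|>\|T\|$ the Neumann series gives $A(w)=\sum f(T^nx)w^{-n-1}$, hence $A^*(w)=\sum\overline{f(T^nx)}w^{-n-1}$ and $A+A^*=2F$. Put $s_n=r_n+C\ge0$, $G(w)=\sum s_nw^{-n-1}$ and $R=\limsup s_n^{1/n}$, which is finite since $|s_n|\le\|f\|\|x\|\|T\|^n+C$. For $|w|$ large, $G(w)=F(w)+C/(w-1)$.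

**Step 2: continue $G$ along the ray $[1,\infty)$.** Since $\sigma(T)$ is compact and misses the closed set $[1,\infty)$, which equals its own reflection, for small $\varepsilon>0$ the convex set $V=\{w:\operatorname{dist}(w,[1,\infty))<\varepsilon\}$ misses $\sigma(T)\cup\sigma(T)^*$. Hence
$$\Phi(w)=\tfrac12(A+A^*)(w)+\frac C{w-1}$$
is analytic on the convex set $V\cap\{\operatorname{Re}w>1\}$, and $\Phi=G$ there for $|w|$ large.

**Step 3: $R\le1$.** This is where one-sided boundedness pays. Suppose $R>1$. Both $G$ and $\Phi$ are analytic on the convex set $V\cap\{\operatorname{Re}w>R\}$, so they agree there. Let $B$ be a small disc about $R$, contained in $V\cap\{\operatorname{Re}w>1\}$. The set $B\cap\{|w|>R\}$ is connected and meets $\{\operatorname{Re}w>R\}$, so $G=\Phi$ on it. Thus $G$ continues analytically, by $\Phi$, to a neighborhood of $R$. But with $\zeta=1/w$ we have $G=\zeta\sum s_n\zeta^n$, and the power series has nonnegative coefficients and radius of convergence $1/R$; by Vivanti–Pringsheim it does not continue to a neighborhood of $1/R$. This contradiction shows $R\le1$. So $\sum s_nw^{-n-1}$,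 and with it $\sum r_nw^{-n-1}$, converges for $|w|>1$.

**Step 4: the bound.** Now $G$ is analytic in $|w|>1$ and equals $\Phi$ on $V\cap\{\operatorname{Re}w>1\}$. The function $\frac12(A+A^*)$ is continuous on $[1,\infty)$ and tends to $0$ at $\infty$, so $M_1=\sup_{[1,\infty)}|\frac12(A+A^*)|<\infty$. For $\rho>1$ we get $G(\rho)=\Phi(\rho)\le M_1+\frac C{\rho-1}$. Since the $s_n$ are nonnegative, $|G(w)|\le G(|w|)$, and therefore
$$|F(w)|\le|G(w)|+\frac C{|w-1|}\le G(|w|)+\frac C{|w|-1}\le M_1+\frac{2C}{|w|-1}.\qquad\square$$

The hypothesis $\sigma(T)\cap[1,\infty)=\emptyset$ is where the sign of the tangency point matters: under (II) the point $q$ is negative, so the spectrum misses $[1,\infty)$.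

The next lemma is the plane geometry that lets us compare $A$ and $2F-A^*$ away from $\infty$.

**Lemma 10.** Let (I) or (II) hold and $\operatorname{Im}c\ge r$. Then $K\subset\{\operatorname{Im}w\ge0\}\cap\{|w|\ge1\}$; $K\cap K^*=K\cap\mathbb R$, which is empty in case (I) and equals $\{\operatorname{Re}c\}$ with $\operatorname{Re}c<-1$ in case (II); and
$$U=\{|w|>1\}\setminus(K\cup K^*)$$
is connected.

**Proof.** The first inclusion follows from $\operatorname{Im}c\ge r$ and $|c|\ge1+r$. As $K$ lies in the closed upper and $K^*$ in the closed lower half-plane, their common points are real; and a real point of $K$ lies in $K^*$. In case (II), $q=\operatorname{Re}c<0$ and $q^2=|c|^2-r^2>(1+r)^2-r^2=1+2r$, so $q<-1$.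

**Step 1: move every point of $U$ to the real axis inside $U$.** Let $c=|c|e^{i\gamma}$ with $0<\gamma<\pi$. By symmetry ($U=U^*$) take $w=\rho e^{i\theta}\in U$ with $0\le\theta\le\pi$. We have
$$|\rho e^{i\theta}-c|^2=\rho^2+|c|^2-2\rho|c|\cos(\theta-\gamma),$$
which increases with $|\theta-\gamma|$. If $\theta\le\gamma$, decrease the angle to $0$; if $\theta\ge\gamma$, increase it to $\pi$. Along this path the distance to $c$ does not decrease, so it stays larger than $r$ and the path avoids $K$. The path lies in the closed upper half-plane, where the only possible points of $K^*$ are real and belong to $K$; so it avoids $K^*$ too. The modulus stays $\rho>1$. Thus the path lies in $U$ and ends at $\rho$ or $-\rho$.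

**Step 2: connect the real points of $U$.** A real point of $K\cup K^*$ lies in $K\cap\mathbb R$. So $(1,\infty)\subset U$. In case (I) also $(-\infty,-1)\subset U$, and a circle $|w|=\rho_1>|c|+r$ lies in $U$ and joins the two half-lines. In case (II) the negative real points of $U$ form $(-\infty,q)\cup(q,-1)$. The large circle joins $(-\infty,q)$ to $(1,\infty)$. Since $|c|>1+r$, for small $\varepsilon>0$ the circle $|w|=1+\varepsilon<|c|-r$ lies in $U$; as $q\in K$, $|q|\ge|c|-r>1+\varepsilon$, so this circle meets $(q,-1)$ and joins it to $(1,\infty)$. $\square$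

**Proposition 11.** If (I) or (II) holds, every cyclic vector $x$ of $S$ is convex-cyclic for $T=T_{c,r}$.

**Proof.** By Lemma 5, and because $J$ preserves cyclic vectors of $S$ and conjugates $c$, we may assume $\operatorname{Im}c\ge r$. By Lemma 10, $\sigma(T)=K$ misses $[1,\infty)$. Suppose $\operatorname{Re}f(T^nx)\ge-C$ for all $n$. By Lemma 4 it suffices to show $f=0$. Let $A$, $F$ be as in Lemma 9. By (1),
$$|A(w)|\le\frac{\|f\|\|x\|}{\operatorname{dist}(w,K)}\qquad(w\notin K).\tag{6}$$

**Step 1: extend $A$ to the plane minus at most one point.** Let $U_1=\mathbb C\setminus K$ and $U_2=\{|w|>1\}\setminus K^*$. On $U_1$ the function $A$ is analytic; on $U_2$ the function $2F-A^*$ is analytic. They agree near $\infty$, and $U_1\cap U_2=U$ is connected by Lemma 10, so they agree on $U_1\cap U_2$. Hence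
$$\hat A=A\text{ on }U_1,\qquad\hat A=2F-A^*\text{ on }U_2$$
is well defined and analytic on $\mathbb C\setminus Z$, and tends to $0$ at $\infty$, where
$$Z=\mathbb C\setminus(U_1\cup U_2)=K\cap(\overline{\mathbb D}\cup K^*)=(K\cap\mathbb T)\cup(K\cap\mathbb R),$$
because $K\subset\{|w|\ge1\}$. In case (I), $Z=\{c/|c|\}$ if $|c|=1+r$ and $Z=\emptyset$ otherwise. In case (II), $|c|>1+r$ gives $K\cap\mathbb T=\emptyset$, so $Z=\{\operatorname{Re}c\}$.

**Step 2: the case $Z=\emptyset$.** Here Liouville's theorem finishes. $\hat A$ is entire and tends to $0$ at $\infty$, so $\hat A=0$. The expansion of $A$ at $\infty$ gives $f(T^nx)=0$ for all $n$, and $f=0$ because $x$ is cyclic.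

**Step 3: growth at $Z=\{q\}$.** We need to know that $q$ is at worst a pole. Claim: $|\hat A(w)|\le M|w-q|^{-2}$ near $q$. We use
$$\sqrt{r^2+t^2}-r=\frac{t^2}{\sqrt{r^2+t^2}+r}\ge\kappa t^2\quad(0\le t\le1),\qquad\kappa=\frac1{\sqrt{r^2+1}+r}.\tag{7}$$

*Case (II).* Here $q=\operatorname{Re}c$ and $c=q+ir$. Write $w=q+\eta$ with $0<|\eta|\le1$; then $|w-c|^2=|\eta|^2-2r\operatorname{Im}\eta+r^2$. If $\operatorname{Im}\eta\le0$, this is at least $r^2+|\eta|^2$, so $w\notin K$ and by (7) $\operatorname{dist}(w,K)\ge\kappa|\eta|^2$; now (6) gives the claim for $\hat A=A$. If $\operatorname{Im}\eta\ge0$, apply this to $\bar w=q+\bar\eta$: $\bar w\notin K$, so $w\notin K^*$, and $|A^*(w)|=|A(\bar w)|\le M'|\eta|^{-2}$. Since $|q|>1$, for $w$ near $q$ we have $|w|>1$, so $w\in U_2$ and $\hat A(w)=2F(w)-A^*(w)$; and $F$ is bounded near $q$. The claim follows.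

*Case (I) with $|c|=1+r$.* Here $q=c/|c|$ and $c=(1+r)q$. Write $w=q(1+\eta)$ with $0<|\eta|\le1$; then $|w-c|^2=|\eta-r|^2=|\eta|^2-2r\operatorname{Re}\eta+r^2$. If $\operatorname{Re}\eta\le0$, this is at least $r^2+|\eta|^2$, and (7) and (6) give the claim for $\hat A=A$ as before. If $\operatorname{Re}\eta\ge0$, then $|w|^2=1+2\operatorname{Re}\eta+|\eta|^2\ge1+|\eta|^2$ and $|w|\le2$, so
$$|w|-1=\frac{|w|^2-1}{|w|+1}\ge\frac{|\eta|^2}3 ,$$
and (5) gives $|F(w)|\le M'|\eta|^{-2}$. The point $q\in K$ lies in the open upper half-plane, so $q\notin K^*$; hence for $w$ near $q$ we have $w\in U_2$, $\hat A(w)=2F(w)-A^*(w)$, and $A^*$ is bounded there. The claim follows.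

**Step 4: identify $\hat A$.** By Step 3 the singularity of $(w-q)^2\hat A(w)$ at $q$ is removable, so $\hat A$ has at most a double pole at $q$. Subtracting its principal part leaves an entire function that tends to $0$ at $\infty$, hence $0$:
$$\hat A(w)=\frac\alpha{w-q}+\frac\beta{(w-q)^2}.$$
Near $\infty$, $\frac1{w-q}=\sum q^nw^{-n-1}$ and $\frac1{(w-q)^2}=\sum nq^{n-1}w^{-n-1}$. Comparing with $A(w)=\sum f(T^nx)w^{-n-1}$ gives $f(T^nx)=\alpha q^n+\beta nq^{n-1}$, that is,
$$f(p(T)x)=\alpha p(q)+\beta p'(q)\quad\text{for every polynomial }p.$$

**Step 5: such a functional is $0$.** This is again the fact that boundary evaluations are not bounded. Applying the last formula to $(z-q)^2p(z)$ gives $f((T-q)^2p(T)x)=0$ for all $p$; since $x$ is cyclic, $f\circ(T-q)^2=0$. In both cases $|q-c|=r$, so $q=c+re^{i\alpha_0}$ for some real $\alpha_0$ and $T-q=r(S-e^{i\alpha_0})$. This operator has dense range, because its adjoint is injective: if the Hilbert space adjoint of $S$, the backward shift, satisfied $h\mapsto e^{-i\alpha_0}h$, then $h_n=e^{-in\alpha_0}h_0$, which is square-summable only for $h=0$.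 So $(T-q)^2$ has dense range, and $f=0$. $\square$

**Proof of Theorem 1.** For $c=-2+i$ and $r=1$ we have $\operatorname{Im}c=r$, $\operatorname{Re}c<0$ and $|c|=\sqrt5>2=1+r$, so (II) holds. By Proposition 11, for instance with $x=1$, the operator $T=(-2+i)I+S$ is convex-cyclic. By Lemma 5, $-T$ is unitarily equivalent to $T_{2-i,1}$, and $JT_{2-i,1}J^{-1}=T_{2+i,1}$. The latter is not convex-cyclic by Proposition 8 with $b=2$, $r=1$. Hence $-T$ is not convex-cyclic. $\square$

**Remark.** This $T$ is subnormal: it is the restriction to $H^2$ of the normal operator of multiplication by $-2+i+z$ on $L^2(\mathbb T)$. So the affirmative result for diagonal normal operators does not extend to subnormal operators. Also, $T^2$ is not convex-cyclic, for otherwise $-T$ would be, by the inclusion of hulls in Section 1.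

## 6. Tangency to the line and to the unit circle: the classification

**Proof of Theorem 2.**

**Step 1: sufficiency and the vectors.** Under (I) or (II), all cyclic vectors of $S$ are convex-cyclic by Proposition 11. Conversely, a convex-cyclic vector of $T_{c,r}$ is cyclic for $T_{c,r}$, hence for $S$, and by Beurling's theorem these are the outer functions.

**Step 2: reduce necessity to one doubly tangent disc.** Let $T_{c,r}$ be convex-cyclic. By Lemma 6, $|c|\ge1+r$ and $|\operatorname{Im}c|\ge r$. If $|\operatorname{Im}c|>r$, we are in case (I). Otherwise, applying $J$ if necessary, let $\operatorname{Im}c=r$. Then $(\operatorname{Re}c)^2=|c|^2-r^2\ge1+2r$, so $\operatorname{Re}c\ne0$, and Proposition 8 excludes $\operatorname{Re}c>0$. So $\operatorname{Re}c<0$, and to reach (II) it remains to exclude $|c|=1+r$.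

**Step 3: the contour for the doubly tangent disc.** Let $c=-b+ir$ with $|c|=1+r$, so $b=\sqrt{1+2r}>1$. The disc $K$ touches $\mathbb R$ at $q=-b<-1$ and touches $\mathbb T$ at $p=c/(1+r)$. As announced in Section 4, we use an arc whose second end, $p$, has modulus $1$. Let $0\ne x\in H^2$. Since $p-c=-r\,c/|c|$, we have $p=c+re^{i\theta_p}$ with $\theta_p=\pi+\arg c$, and $\arg c\in(\frac\pi2,\pi)$ gives $\theta_p\in(\frac{3\pi}2,2\pi)$. Take $I=[\frac{3\pi}2,\theta_p]$; then $\Gamma$ runs from $q$ to $p$, and $\operatorname{Im}w$ increases along it. Let $\Lambda$ be $\Gamma$, then the arc $\tau$ of $\mathbb T$ in the upper half-plane from $p$ to $-1$, then the segment from $-1$ to $q$.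

**Step 4: check the hypotheses of Lemma 7(b).** Along $\tau$ the argument rises from $\arg c>\frac\pi2$ to $\pi$, so $\operatorname{Im}w$ falls from $\operatorname{Im}p$ to $0$. Hence $\Lambda\subset\{0\le\operatorname{Im}w\le\operatorname{Im}p\}$, and $\operatorname{Im}p=\frac r{1+r}<r$. So the vertical ray upward from $c$ misses $\Lambda$, and the winding number about $c$ is $0$. The disc $B(c,r)$ misses $\overline{\mathbb D}$ and $\mathbb R$, so $\Lambda$ avoids it; $\tau$ meets $\partial K$ only at $p$ and the segment only at $q$. With $f$ from (3), formula (4) and Lemma 7(b) give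
$$f(T_{c,r}^nx)=\int_{-b}^{-1}s^nk(s)\,ds-\int_\tau w^nk(w)\,dw .$$

**Step 5: rotate by $i$.** The first term alternates in sign but is real, so multiplication by $i$ removes it from the real part. The second has modulus at most $\pi$, since $|w|=1$ and $|k|\le1$ on $\tau$. So $\operatorname{Re}\big(if(T_{c,r}^nx)\big)\ge-\pi$ for all $n$. Moreover $f\ne0$: for even $n\to\infty$ the first term tends to $+\infty$, because $k>0$ on $(-b,-1)$ and $|s|>1$ there, while the second stays bounded. By Lemma 4, applied to $if$, the vector $x$ is not convex-cyclic. As $x\ne0$ was arbitrary, $T_{c,r}$ is not convex-cyclic. So $|c|>1+r$, and (II) holds.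

**Step 6: comparison with $-T_{c,r}$.** By Lemma 5, $-T_{c,r}$ is unitarily equivalent to $T_{-c,r}$. Condition (I) is invariant under $c\mapsto-c$, so if $T_{c,r}$ is convex-cyclic and $-T_{c,r}$ is not, then $c$ satisfies (II). Conversely, if $c$ satisfies (II), then $-c$ has $|\operatorname{Im}(-c)|=r$ and $\operatorname{Re}(-c)>0$, so it satisfies neither (I) nor (II). $\square$

## 7. Matrices, and the spaces that carry a counterexample

In finite dimensions the reflected resolvent is rational, and the argument of Section 5 becomes a comparison of poles. The following criterion goes back to Feldman and McGuire.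

**Proposition 12.** Let $T$ act on $\mathbb C^N$, $N\ge1$. Then $T$ is convex-cyclic if and only if $T$ is cyclic, $\sigma(T)\cap(\overline{\mathbb D}\cup\mathbb R)=\emptyset$ and $\sigma(T)\cap\sigma(T)^*=\emptyset$.

For example, the diagonal matrix with entries $2i,3i$ satisfies this. The one with entries $2i,-2i$ does not: its spectrum meets its mirror image.

**Proof of necessity.** Here the eigenfunctionals play the part of point evaluations. Let $x$ be a convex-cyclic vector; then $T$ is cyclic. For $\lambda\in\sigma(T)$ there is $f\ne0$ with $f\circ T=\lambda f$, so $f(T^nx)=\lambda^nf(x)$. If $|\lambda|\le1$, this is bounded, contradicting Lemma 4. If $\lambda\in\mathbb R$, choose $|\epsilon|=1$ with $\operatorname{Re}(\epsilon f(x))=0$; then $\operatorname{Re}\,\epsilon f(T^nx)=0$ for all $n$, again a contradiction. Finally let $\lambda\notin\mathbb R$ and $\lambda,\bar\lambda\in\sigma(T)$, with eigenfunctionals $f_1,f_2$. They belong to distinct eigenvalues, so they are linearly independent. Each $f_j(x)\ne0$, since otherwise $f_j(T^nx)=0$ for all $n$, contradicting Lemma 4. Normalize $f_1(x)=1$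 and $f_2(x)=-1$. Then $\operatorname{Re}(f_1+f_2)(T^nx)=\operatorname{Re}(\lambda^n-\bar\lambda^n)=0$ for all $n$ with $f_1+f_2\ne0$, contradicting Lemma 4.

**Proof of sufficiency.** Let $x$ be a cyclic vector and $\operatorname{Re}f(T^nx)\ge-C$ for all $n$; we show $f=0$. Lemma 9 applies, since $\sigma(T)\cap\mathbb R=\emptyset$. The function $A$ is rational, vanishes at $\infty$, and has poles only in $\sigma(T)\subset\{|w|>1\}$; the poles of $A^*$ lie in $\sigma(T)^*$. Since $\{|w|>1\}$ minus a finite set is connected, $A+A^*=2F$ holds on $\{|w|>1\}$ off the poles, and $F$ is analytic there. So $A+A^*$ has no poles in $|w|>1$. As $\sigma(T)\cap\sigma(T)^*=\emptyset$, a pole of $A$ cannot be canceled by one of $A^*$. Hence $A$ has no poles in $|w|>1$, so none at all, and $A=0$. Thus $f(T^nx)=0$ for all $n$, and $f=0$ by cyclicity. By Lemma 4, $x$ is convex-cyclic. $\square$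

**Proof of Theorem 3.** For $H=\{0\}$ the first assertion is trivial. For $N\ge1$ note that the conditions in Proposition 12 are invariant under $T\mapsto-T$: $T$ and $-T$ have the same cyclic vectors, $\sigma(-T)=-\sigma(T)$, the set $\overline{\mathbb D}\cup\mathbb R$ is symmetric about $0$, and $\sigma(-T)\cap\sigma(-T)^*=-(\sigma(T)\cap\sigma(T)^*)$. So $T$ convex-cyclic implies $-T$ convex-cyclic.

For the second assertion, let $H$ be separable and infinite-dimensional. Then there is a unitary $V:H^2\to H$, and by Theorem 1 the operator $V\big((-2+i)I+S\big)V^{-1}$ is convex-cyclic on $H$ while its negative is not. If $H$ is finite-dimensional, the answer is affirmative by the first assertion. If $H$ is nonseparable, there is no convex-cyclic operator on it, because a convex-cyclic operator is cyclic and the closed span of a countable set is separable; so the statement holds vacuously. $\square$
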